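\title{A rank bound for centralizers of nilpotent elements in $\mathbb Z_2$-graded reductive Lie algebras}

\begin{abstract}
Let $\mathfrak g=\mathfrak g_0\oplus\mathfrak g_1$ be a $\mathbb Z_2$-graded reductive Lie algebra over an algebraically closed field of characteristic zero, and let $e\in\mathfrak g_0$ be nilpotent. The connected centralizer $G_0^e$ acts on the dual of the odd centralizer $\mathfrak g_1^e$. We prove that the field of invariant rational functions of this action has transcendence degree at most $\operatorname{rk}\mathfrak g$, with equality exactly when $e=0$ and $\mathfrak g_1$ contains a Cartan subalgebra. The proof lifts $e$ to a generic regular semisimple element $\gamma$ of a twisted loop algebra and identifies the transcendence degree with the dimension of the odd part of the limit of the Cartan subalgebra centralizing $\gamma$. The two ingredients are the elementary divisors of $\operatorname{ad}\gamma$ and a dimension count on an incidence variety. For $\mathfrak g=\mathfrak h\oplus\mathfrak h$ with the swap, the argument gives $\operatorname{ind}\mathfrak h^{e'}=\operatorname{rk}\mathfrak h$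 for nilpotent $e'\in\mathfrak h$.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Bbbk$ be an algebraically closed field of characteristic zero, $G$ a connected reductive group over $\Bbbk$ with Lie algebra $\mathfrak g$, and $\mathcal N\subset\mathfrak g$ the nilpotent cone. Let $\sigma$ be an involution of $G$, and let $\mathfrak g=\mathfrak g_0\oplus\mathfrak g_1$ be the decomposition of $\mathfrak g$ into the $(+1)$- and $(-1)$-eigenspaces of $\sigma$. Let $G_0\subset G$ be the connected subgroup with Lie algebra $\mathfrak g_0$. For $e\in\mathfrak g_0$ the centralizer $\mathfrak g^e$ is $\sigma$-stable, so $\mathfrak g^e=\mathfrak g_0^e\oplus\mathfrak g_1^e$ with $\mathfrak g_i^e=\{x\in\mathfrak g_i:[e,x]=0\}$. The connected subgroup $G_0^e\subset G_0$ with Lie algebra $\mathfrak g_0^e$ acts on $\mathfrak g_1^e$ and on its dual, and we put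
\[
m(e)=\operatorname{trdeg}\Bbbk\bigl((\mathfrak g_1^e)^*\bigr)^{G_0^e}.
\]
By Rosenlicht's theorem, $m(e)$ is the codimension of a generic $G_0^e$-orbit in $(\mathfrak g_1^e)^*$: it counts the parameters on which such an orbit depends. The following question is posed in \cite{Pan}.
\begin{quote}
\emph{Is $m(e)\le\operatorname{rk}\mathfrak g$ for every $e\in\mathfrak g_0\cap\mathcal N$?}
\end{quote}

The two extreme cases suggest the answer. For $e=0$, the number $m(0)$ is the dimension of a Cartan subspace of $\mathfrak g_1$ (Kostant--Rallis), and a Cartan subspace lies in a Cartan subalgebra of $\mathfrak g$. For $e$ regular in $\mathfrak g$, the algebra $\mathfrak g^e$ is commutative of dimension $\operatorname{rk}\mathfrak g$, the action is trivial, and $m(e)=\dim\mathfrak g_1^e$. In both cases $m(e)$ is the dimension of a commutative subspace of $\mathfrak g_1$ contained in a distinguished commutative subalgebra of dimension $\operatorname{rk}\mathfrak g$. A third case shows what $m(e)$ generalizes. The \emph{index} of a Lie algebra $\mathfrak s$ is $\operatorname{ind}\mathfrak s=\min_{\xi\in\mathfrak s^*}\dim\{x\in\mathfrak s:\xi([x,\mathfrak s])=0\}$.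 If $\mathfrak g=\mathfrak h\oplus\mathfrak h$, $\sigma$ swaps the summands and $e=(e',e')$, then $m(e)=\operatorname{ind}\mathfrak h^{e'}$.

One cannot deduce the bound from the index of $\mathfrak g^e$. A linear form on $\mathfrak g_1^e$, extended by zero to $\mathfrak g_0^e$, is a special point of $(\mathfrak g^e)^*$, and its stabilizer in $\mathfrak g^e$ can be larger than the generic one. For instance, let $\mathfrak g=\mathfrak{sl}_4$, let $\sigma$ be conjugation by $\operatorname{diag}(1,1,1,-1)$ and let $e=0$. The stabilizers in question are the centralizers $\mathfrak g^y$, $y\in\mathfrak g_1$. Every such $y$ has rank at most $2$, hence at least two Jordan blocks with eigenvalue $0$, and $\dim\mathfrak g^y>3=\operatorname{rk}\mathfrak g$.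

The answer to the question is yes, in a sharper form. For a polynomial $F$ on $\mathfrak g$ let $d_eF\in\mathfrak g^*$ be its differential at $e$, and put
\[
d_0(e)=\dim\operatorname{span}\{d_eF:\ F\in\Bbbk[\mathfrak g]^G,\ F\circ\sigma=F\}.
\]

\begin{theorem}\label{thm:main}
Let $e\in\mathfrak g_0\cap\mathcal N$.
\begin{enumerate}
\item[(1)] $m(e)\le\operatorname{rk}\mathfrak g-d_0(e)\le\operatorname{rk}\mathfrak g$. In particular, $m(e)\le\operatorname{rk}\mathfrak g-1$ if $e\ne0$.
\item[(2)] $m(e)=\operatorname{rk}\mathfrak g$ if and only if $e=0$ and $\mathfrak g_1$ contains a Cartan subalgebra of $\mathfrak g$. The bound $\operatorname{rk}\mathfrak g-1$ for $e\neq0$ is attained in every rank $\ge2$. If $e$ is regular in $\mathfrak g$, then $m(e)=\operatorname{rk}\mathfrak g-d_0(e)$.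
\item[(3)] If $\xi\in(\mathfrak g_1^e)^*$ and $\dim\mathfrak g_0^e\cdot\xi$ is maximal, then the subspace $\{x\in\mathfrak g_1^e:\xi([x,\mathfrak g_0^e])=0\}$, which has dimension $m(e)$, is commutative.
\item[(4)] Let $G=A\times A$ with $A$ connected reductive, $\mathfrak h=\operatorname{Lie}A$, let $\sigma$ be the swap and $e=(e',e')$ with $e'\in\mathfrak h$ nilpotent. Then $m(e)=\operatorname{ind}\mathfrak h^{e'}=\operatorname{rk}\mathfrak h$.
\end{enumerate}
\end{theorem}

The equality $\operatorname{ind}\mathfrak h^{e'}=\operatorname{rk}\mathfrak h$ in (4) is the statement of Elashvili's conjecture; it comes out of the proof and is not used as an input. Part (3) does not imply part (1), because commutative subalgebras can be larger than the rank: the upper right $2\times2$ blocks form a commutative subalgebra of dimension $4$ in $\mathfrak{sl}_4$.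

What bounds the subspace in (3) is that it lies in a limit of Cartan subalgebras. Write $\xi$ as the pairing with an element $y\in\mathfrak g_1$, and deform $e$ in the direction $y$ to a formal curve $\gamma=e+sy+\cdots$, regular semisimple for $s\ne0$ and satisfying $\gamma(-s)=\sigma\gamma(s)$. As $s\to0$ the Cartan subalgebra centralizing $\gamma$ tends to a $\sigma$-stable commutative subalgebra $W=W_0\oplus W_1$ of dimension $\operatorname{rk}\mathfrak g$. The space $W_1$ always lies in the subspace of (3), and the content of the proof is that the two are equal for generic $\gamma$. Section~\ref{sec:example} shows this in $\mathfrak{sl}_3$. Section~\ref{sec:lattice} bounds the difference of their dimensions by a lattice invariant $\delta_+(\gamma)$, using the elementary divisors of $\operatorname{ad}\gamma$, and reduces part (1) to an upper bound for the generic value of $\delta_+$. That bound comes from a dimension count on an incidence variety of Kazhdan--Lusztig/Steinberg type. The count is described in a finite-dimensional model in Section~\ref{sec:model},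 prepared in Sections~\ref{sec:iwahori} and~\ref{sec:kostant}, and carried out in Section~\ref{sec:count}. Section~\ref{sec:rest} proves parts (2)--(4).

\section{Preliminaries and reductions}\label{sec:prelim}

\subsection{Standard facts}
An element $x$ of a reductive Lie algebra $\mathfrak g$ is \emph{regular} if $\dim\mathfrak g^x=\operatorname{rk}\mathfrak g$. We use the following results.
\begin{enumerate}
\item[(S1)] (Rosenlicht.) If a connected algebraic group $Q$ acts on an irreducible variety $X$, then $\operatorname{trdeg}\Bbbk(X)^Q=\dim X-\max_{x\in X}\dim Qx$.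
\item[(S2)] (Kostant.) Let $\mathfrak g$ be semisimple of rank $l$. Then $\Bbbk[\mathfrak g]^G$ is a polynomial algebra on $l$ homogeneous generators $F_1,\dots,F_l$ of positive degree, which vanish on $\mathcal N$. The differentials $d_xF_1,\dots,d_xF_l$ are linearly independent if and only if $x$ is regular. The set of non-regular elements is closed of codimension $3$. If $(e_+,h,e_-)$ is a principal $\mathfrak{sl}_2$-triple, then the \emph{Kostant section} $e_-+\mathfrak g^{e_+}$ consists of regular elements and $(F_1,\dots,F_l)\colon e_-+\mathfrak g^{e_+}\to\mathbb A^l$ is an isomorphism of varieties.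
\item[(S3)] (Chevalley.) Over an algebraically closed field of characteristic zero, semisimple elements of $\mathfrak g$ on which all $F_i$ agree are $G$-conjugate.
\item[(S4)] (Steinberg--Spaltenstein.) If $\mathfrak g_0$ is reductive, $e\in[\mathfrak g_0,\mathfrak g_0]$ is nilpotent and $\mathcal B_e$ is the variety of Borel subalgebras of $\mathfrak g_0$ containing $e$, then $\dim\mathcal B_e=\frac12(\dim\mathfrak g_0^e-\operatorname{rk}\mathfrak g_0)$.
\item[(S5)] (Steinberg; see \cite[III.2.3]{Serre}.) $H^1(\Bbbk((u)),C)=0$ for every torus $C$ over $\Bbbk((u))$. Equivalently, every torsor under $C$ has a $\Bbbk((u))$-point.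
\item[(S6)] (Kostant--Rallis.) A \emph{Cartan subspace} of $\mathfrak g_1$ is a maximal commutative subspace of $\mathfrak g_1$ consisting of semisimple elements. All Cartan subspaces have the same dimension, and it equals $\operatorname{trdeg}\Bbbk(\mathfrak g_1)^{G_0}$.
\end{enumerate}
Fact (S6) is used only for the case $e=0$ of part (2). We also use that, in characteristic zero, the Lie algebra of the stabilizer of a vector or of a subspace in a rational representation is the stabilizer in the Lie algebra. The dimension count decomposes a variety into countably many pieces, so we need the following substitute for finiteness.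

\begin{lemma}\label{lem:uncountable}
Let $\Bbbk$ be uncountable.
\begin{enumerate}
\item[(a)] Given countably many nonzero polynomials in variables $x_1,x_2,\dots$, each involving finitely many variables, there is a sequence $(c_1,c_2,\dots)$ in $\Bbbk$ at which none of them vanishes.
\item[(b)] An irreducible variety over $\Bbbk$ is not a countable union of proper closed subsets.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) View each polynomial as a polynomial in $x_2,x_3,\dots$ with coefficients in $\Bbbk[x_1]$. It becomes zero for only finitely many values of $x_1$. Choose $c_1$ outside the countable set of all these values, substitute, and repeat with $x_2,x_3,\dots$. After finitely many steps each polynomial has become a nonzero constant.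

(b) Passing to a dense affine open subset, we may assume that the variety $X$ is affine. Noether normalization gives a finite surjective morphism $X\to\mathbb A^n$, which maps proper closed subsets to proper closed subsets. Now apply (a).
\end{proof}

Both statements fail over a countable field, where every variety is a countable union of points.

\subsection{The number $m(e)$ as a corank}
For $\xi\in(\mathfrak g_1^e)^*$ consider the bilinear form
\[
\beta_\xi\colon\mathfrak g_0^e\times\mathfrak g_1^e\to\Bbbk,\qquad \beta_\xi(a,b)=\xi([a,b]),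
\]
with left kernel $\mathfrak q_0(\xi)\subset\mathfrak g_0^e$ and right kernel $\mathfrak q_1(\xi)\subset\mathfrak g_1^e$. The latter is the subspace in part (3) of the theorem. The tangent space $\mathfrak g_0^e\cdot\xi$ to the orbit of $\xi$ consists of the forms $\beta_\xi(a,\cdot)$, so its dimension is $\operatorname{rank}\beta_\xi$. Since $\dim\mathfrak q_i(\xi)=\dim\mathfrak g_i^e-\operatorname{rank}\beta_\xi$, fact (S1) gives
\begin{equation}\label{eq:m}
m(e)=\min_\xi\dim\mathfrak q_1(\xi),\qquad \dim\mathfrak q_1(\xi)-\dim\mathfrak q_0(\xi)=\dim\mathfrak g_1^e-\dim\mathfrak g_0^e .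
\end{equation}
In particular $m(e)$ depends only on $(\mathfrak g,\sigma,e)$, and it is additive when $\mathfrak g$ is a direct sum of $\sigma$-stable ideals. The same independence of $G$ holds for $d_0(e)$, since $G$ is connected and $G$-invariant polynomials are the $\mathfrak g$-invariant ones.

\subsection{Two reductions}\label{ss:reductions}
\emph{Enlarging the field.} Let $\Bbbk'\supset\Bbbk$ be algebraically closed. In bases of $\mathfrak g_0^e$ and $\mathfrak g_1^e$, the form $\beta_\xi$ is a matrix of linear forms in $\xi$, and its maximal rank is the largest size of a minor that is a nonzero polynomial. So $m(e)$ is unchanged over $\Bbbk'$, a form $\xi$ of maximal rank keeps maximal rank, and $\mathfrak q_1(\xi)$ is replaced by $\mathfrak q_1(\xi)\otimes\Bbbk'$. The same argument applies to the index. The $\sigma$-invariant elements of $\Bbbk[\mathfrak g]^G$ of a given degree are the solutions of linear equations over $\Bbbk$, so $d_0(e)$ is unchanged, as is $\operatorname{rk}\mathfrak g$. We may therefore take $\Bbbk$ uncountable.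

\emph{Removing the center.} Write $\mathfrak g=\mathfrak z\oplus\mathfrak g'$ with $\mathfrak z$ the center and $\mathfrak g'=[\mathfrak g,\mathfrak g]$. Both ideals are $\sigma$-stable and $e\in\mathfrak g'$. Mark quantities computed in $\mathfrak g'$ by a prime. The form $\beta_\xi$ vanishes when an argument is central and depends only on the restriction $\xi'$ of $\xi$ to $\mathfrak g_1'^{\,e}$. Hence $\mathfrak q_1(\xi)=\mathfrak z_1\oplus\mathfrak q_1'(\xi')$ and $m(e)=\dim\mathfrak z_1+m'(e)$. We claim that $d_0(e)=\dim\mathfrak z_0+d_0'(e)$. A $\sigma$-invariant element of $\Bbbk[\mathfrak g]^G=\Bbbk[\mathfrak z]\otimes\Bbbk[\mathfrak g']^G$ is a sum of products $F'F''$ with $F'\in\Bbbk[\mathfrak g']^G$, $F''\in\Bbbk[\mathfrak z]$ and $F'\circ\sigma=\epsilon F'$, $F''\circ\sigma=\epsilon F''$ for one sign $\epsilon$. The differential of $F'F''$ at $e$ is $F''(0)$ times the differential of $F'$ at $e$ plus $F'(e)$ times the differential of $F''$ at $0$. If $\epsilon=-1$, then $F''(0)=0$ and $F'(e)=F'(\sigma e)=-F'(e)=0$, so the product contributes nothing. If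 $\epsilon=1$, the first term is a multiple of a vector defining $d_0'(e)$ and the second lies in $(\mathfrak z^*)^\sigma\cong\mathfrak z_0^*$. Taking $F''=1$, or $F'=1$ and $F''$ linear, shows that all these vectors occur. Since $\operatorname{rk}\mathfrak g=\dim\mathfrak z_0+\dim\mathfrak z_1+\operatorname{rk}\mathfrak g'$, we obtain
\[
\operatorname{rk}\mathfrak g-d_0(e)-m(e)=\operatorname{rk}\mathfrak g'-d_0'(e)-m'(e).
\]
So parts (1) and (3) and the last sentence of part (2) reduce to $\mathfrak g'$, and they are immediate if $\mathfrak g'=0$. Part (4) reduces to semisimple $\mathfrak h$, because the center of $\mathfrak h$ adds its dimension to both $\operatorname{ind}\mathfrak h^{e'}$ and $\operatorname{rk}\mathfrak h$.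

\medskip
\noindent\textbf{Standing assumptions.} Until Section~\ref{sec:rest}, $\Bbbk$ is uncountable, $\mathfrak g\ne0$ is semisimple of rank $l$ with Killing form $\kappa$, $G=\operatorname{Aut}(\mathfrak g)^\circ$, and $G_0$ is the identity component of the centralizer of $\sigma$ in $G$. We allow $\sigma=\operatorname{id}$, which can occur after removing the center. The form $\kappa$ is $\sigma$-invariant, so $\mathfrak g_0\perp\mathfrak g_1$ and $\kappa$ is nondegenerate on each $\mathfrak g_i$.

\subsection{The spaces $\mathfrak q(y)$}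
For $y\in\mathfrak g_1$ let $\xi_y=\kappa(y,\cdot)|_{\mathfrak g_1^e}$. The linear map $y\mapsto\xi_y$ from $\mathfrak g_1$ to $(\mathfrak g_1^e)^*$ is surjective. Write $\mathfrak q_i(y)=\mathfrak q_i(\xi_y)$ and $\mathfrak q(y)=\mathfrak q_0(y)\oplus\mathfrak q_1(y)$. Since $\kappa(y,[\mathfrak g_i,\mathfrak g_i])=0$, an element $x=x_0+x_1\in\mathfrak g^e$ satisfies $\kappa(y,[x,\mathfrak g^e])=0$ if and only if $\kappa(y,[x_0,\mathfrak g_1^e])=0$ and $\kappa(y,[x_1,\mathfrak g_0^e])=0$, that is, $x\in\mathfrak q(y)$. As $\kappa(y,[x,c])=\kappa([y,x],c)$ and $(\mathfrak g^e)^\perp=[e,\mathfrak g]$, we get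
\begin{equation}\label{eq:q}
\mathfrak q(y)=\{x\in\mathfrak g:\ [e,x]=0\text{ and }[e,z]+[y,x]=0\text{ for some }z\in\mathfrak g\}.
\end{equation}
These two equations say that $[e+sy,\,x+sz]\equiv0\pmod{s^2}$. Thus $\mathfrak q(y)$ consists of the elements of $\mathfrak g^e$ that continue to centralize to first order when $e$ moves in the direction $y$. This is the reason for passing to formal curves.

\subsection{Invariants and gradients}
For $F\in\Bbbk[\mathfrak g]$ let $\nabla F(x)\in\mathfrak g$ be the gradient, defined by $\kappa(\nabla F(x),\cdot)=d_xF$. The involution $\sigma$ normalizes $G$, so it acts on $\Bbbk[\mathfrak g]^G$ preserving degrees. Let $\mathfrak m\subset\Bbbk[\mathfrak g]^G$ be the ideal of invariants without constant term. A homogeneous basis of $\sigma$-eigenvectors of a $\sigma$-stable graded complement to $\mathfrak m^2$ in $\mathfrak m$ is a system of generators as in (S2). So we may assume $F_i\circ\sigma=\varepsilon_iF_i$ with $\varepsilon_i=\pm1$. For $F\in\Bbbk[\mathfrak g]^G$ with $F\circ\sigma=\varepsilon F$ we have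
\begin{equation}\label{eq:grad}
\nabla F(gx)=g\nabla F(x)\ \ (g\in G),\qquad [x,\nabla F(x)]=0,\qquad \nabla F(\sigma x)=\varepsilon\,\sigma\nabla F(x).
\end{equation}
The first and third identities follow by differentiating $F(g(x+tc))=F(x+tc)$ and $F(\sigma(x+tc))=\varepsilon F(x+tc)$ at $t=0$. The second follows from $0=d_xF([c,x])=\kappa([x,\nabla F(x)],c)$. These are polynomial identities, so they hold for points with values in any $\Bbbk$-algebra.

Let $\operatorname{disc}(x)$ be the coefficient of $t^l$ in $\det(t-\operatorname{ad}x)$. It is an invariant polynomial, homogeneous of degree $\dim\mathfrak g-l$. Over any field of characteristic zero, $\operatorname{disc}(x)\neq0$ if and only if $x$ is regular semisimple, and then the centralizer of $x$ is a Cartan subalgebra.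

\subsection{A Cartan subalgebra adapted to $\sigma$}\label{ss:torus}
The subalgebra $\mathfrak g_0$ is reductive in $\mathfrak g$: it is reductive and its center consists of semisimple elements of $\mathfrak g$. Fix a Cartan subalgebra $\mathfrak t_0$ of $\mathfrak g_0$; it consists of semisimple elements of $\mathfrak g$.

\begin{lemma}\label{lem:torus}
The centralizer $\mathfrak t$ of $\mathfrak t_0$ in $\mathfrak g$ is a $\sigma$-stable Cartan subalgebra of $\mathfrak g$ with $\mathfrak t^\sigma=\mathfrak t_0$. No root of $(\mathfrak g,\mathfrak t)$ vanishes on $\mathfrak t_0$. Moreover $\#\{i:\varepsilon_i=1\}=\operatorname{rk}\mathfrak g_0$.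
\end{lemma}

\begin{proof}
The algebra $\mathfrak t$ is reductive, $\sigma$-stable, and contains a Cartan subalgebra of $\mathfrak g$. Also $\mathfrak t^\sigma$ is the centralizer of $\mathfrak t_0$ in $\mathfrak g_0$, which is $\mathfrak t_0$. Let $\mathfrak r=[\mathfrak t,\mathfrak t]$. Since $\mathfrak t_0$ is central in $\mathfrak t$, we have $\mathfrak r^\sigma\subset\mathfrak t_0\cap\mathfrak r=0$. So $\sigma=-1$ on $\mathfrak r$, and $\mathfrak r=[\mathfrak r,\mathfrak r]\subset\mathfrak r^\sigma=0$. Thus $\mathfrak t$ is commutative, hence equal to the Cartan subalgebra it contains. A root vanishing on $\mathfrak t_0$ would have its root space in $\mathfrak t$. Finally, choose $h\in\mathfrak t_0$ on which no root vanishes. By (S2) and \eqref{eq:grad}, the $\nabla F_i(h)$ form a basis of $\mathfrak g^h=\mathfrak t$, and $\sigma\nabla F_i(h)=\varepsilon_i\nabla F_i(h)$. So the number of $i$ with $\varepsilon_i=1$ is $\dim\mathfrak t^\sigma$.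
\end{proof}

Let $\Delta$ be the root system of $(\mathfrak g,\mathfrak t)$, and define $\sigma\alpha=\alpha\circ\sigma$, so that $\sigma\mathfrak g_\alpha=\mathfrak g_{\sigma\alpha}$. The $\mathbb Q$-span $\mathfrak t_{\mathbb Q}$ of the coroots is $\sigma$-stable, so $\mathfrak t_{0,\mathbb Q}=\mathfrak t_{\mathbb Q}^\sigma$ is a $\mathbb Q$-form of $\mathfrak t_0$; roots take rational values on it. Fix $h_0\in\mathfrak t_{0,\mathbb Q}$ with $\alpha(h_0)\ne0$ for all $\alpha\in\Delta$, and an integer $N>\max_\alpha|\alpha(h_0)|$. Let $\Delta^+=\{\alpha:\alpha(h_0)>0\}$, with simple roots $\Pi$ and nilpotent subalgebras $\mathfrak n^\pm=\bigoplus_{\alpha\in\pm\Delta^+}\mathfrak g_\alpha$. Since $\sigma h_0=h_0$, the involution $\sigma$ preserves $\Delta^+$ and $\Pi$. The element $h_0$ is regular in $\mathfrak g_0$ with rational eigenvalues, so $\mathfrak b_0=\mathfrak t_0\oplus\mathfrak n_0$ with $\mathfrak n_0=(\mathfrak n^+)^\sigma$ is a Borel subalgebra of $\mathfrak g_0$. Let $T\subset G$ be the maximal torus with Lie algebra $\mathfrak t$. As $G$ is adjoint, $\Pi$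 is a basis of the character lattice of $T$, and the cocharacter lattice is $X_*(T)=\{\nu\in\mathfrak t:\alpha(\nu)\in\mathbb Z\text{ for all }\alpha\}\subset\mathfrak t_{\mathbb Q}$.

\section{An example in $\mathfrak{sl}_3$}\label{sec:example}

Let $\mathfrak g=\mathfrak{sl}_3$ and let $\sigma$ be conjugation by $\operatorname{diag}(1,1,-1)$. Then $\mathfrak g_0\cong\mathfrak{gl}_2$, and $\mathfrak g_1$ is spanned by $E_{13},E_{23},E_{31},E_{32}$. We use the trace form, which is proportional to $\kappa$. Take $e=E_{12}$ and put $c=\operatorname{diag}(1,1,-2)$. A matrix $x$ commutes with $e$ if and only if $x_{21}=x_{23}=x_{31}=0$ and $x_{11}=x_{22}$, so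
\[
\mathfrak g_0^e=\langle e,c\rangle,\qquad\mathfrak g_1^e=\langle E_{13},E_{32}\rangle .
\]
Here $e$ acts by zero on $\mathfrak g_1^e$, while $[c,E_{13}]=3E_{13}$ and $[c,E_{32}]=-3E_{32}$. Since $\operatorname{tr}(yE_{13})=y_{31}$ and $\operatorname{tr}(yE_{32})=y_{23}$, we find $\mathfrak q_1(y)=\{pE_{13}+qE_{32}:py_{31}=qy_{23}\}$. This is a line unless $y_{31}=y_{23}=0$, so $m(e)=1$.

\emph{A good lift.} Take $y=E_{23}+E_{31}$, so that $\mathfrak q_1(y)=\langle E_{13}+E_{32}\rangle$, and let $\gamma=e+sy$. Then
\[
\gamma^2=s(E_{13}+E_{32})+s^2E_{21},\qquad\gamma^3=s^2\cdot 1 .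
\]
The eigenvalues of $\gamma$ are the three cube roots of $s^2$, so $\gamma$ is regular semisimple over $\Bbbk((s))$, with centralizer spanned by $\gamma$ and $\gamma^2$. To see the limit of this plane as $s\to0$ we use the basis $\gamma,\ \gamma^2/s$, whose values $e$ and $E_{13}+E_{32}$ at $s=0$ are independent. The limit is $W=\langle e\rangle\oplus\langle E_{13}+E_{32}\rangle$, and its odd part is exactly $\mathfrak q_1(y)$. This explains the value $m(e)=2-1$: the limit has dimension $\operatorname{rk}\mathfrak g=2$, and one dimension is occupied by $e\in\mathfrak g_0$.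

\emph{A bad lift.} Take $y=0$ and $\gamma=e+s^2E_{21}$, with eigenvalues $s,-s,0$. The centralizer is spanned by $\gamma$ and $c$, and the limit $W=\langle e,c\rangle$ has zero odd part, whereas $\mathfrak q_1(0)=\mathfrak g_1^e$ has dimension $2$.

An invariant that separates the two lifts is supplied by the gradients of $\operatorname{tr}x^2$ and $\operatorname{tr}x^3$, which are proportional to $x$ and $x^2-\frac13\operatorname{tr}(x^2)$. At $\gamma$ they span a sublattice of the lattice of integral elements commuting with $\gamma$. For the good lift the second gradient is $s\cdot(\gamma^2/s)$ and the sublattice has codimension $1$. For the bad lift it is $s^2(E_{11}+E_{22})-\frac23s^2\cdot 1=\frac13s^2c$ and the codimension is $2$. The next section shows in general that this codimension controls the gap between $\mathfrak q_1(y)$ and the odd part of $W$.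

\section{Lattice invariants of a lift}\label{sec:lattice}

\subsection{The twisted loop algebra}
Let $R=\Bbbk[[s]]$, $K=\Bbbk((s))$ and $K_0=\Bbbk((s^2))$. On $\mathfrak g((s))=\mathfrak g\otimes K$ define $\theta(z)(s)=\sigma(z(-s))$. This is a $\Bbbk$-linear involutive automorphism with $\theta(sz)=-s\theta(z)$, and it induces $\sigma$ on $\mathfrak g[[s]]/s\mathfrak g[[s]]=\mathfrak g$. Put
\[
\mathfrak L=\mathfrak g((s))^\theta,\qquad \mathfrak P_j=(s^j\mathfrak g[[s]])^\theta=\prod_{i\ge j}s^i\mathfrak g_{i\bmod2},\qquad\Gamma=e+\mathfrak P_1 .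
\]
Thus $\mathfrak P_0=\mathfrak g_0\oplus\mathfrak P_1$, and an element of $\Gamma$ has the form $\gamma=e+sy+\cdots$ with $y\in\mathfrak g_1$ arbitrary. The twist is designed for this: the constant term is even and the linear term is odd. A \emph{lift} is an element $\gamma\in\Gamma$ with $\operatorname{disc}(\gamma)\ne0$.

For a lift $\gamma=e+sy+\cdots$, the centralizer $\mathfrak g((s))^\gamma$ is a Cartan subalgebra of $\mathfrak g((s))$. Define
\[
Z=\mathfrak g((s))^\gamma\cap\mathfrak g[[s]],\qquad D=\bigoplus_{i=1}^lR\,\nabla F_i(\gamma)\subset Z,\qquad W=Z/sZ .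
\]
Both $Z$ and $D$ are free $R$-modules of rank $l$; for $D$ this is (S2) over an algebraic closure of $K$. Since $Z\cap s\mathfrak g[[s]]=sZ$, evaluation at $s=0$ embeds $W$ in $\mathfrak g$ as a commutative subalgebra of dimension $l$. As $\theta\gamma=\gamma$, the lattice $Z$ is $\theta$-stable, so $W=W_0\oplus W_1$ with $W_i=W\cap\mathfrak g_i$; put $w_i=\dim W_i$, so $w_0+w_1=l$. If $x+sz+\cdots\in Z$, the coefficients of $s^0$ and $s^1$ in its bracket with $\gamma$ give the equations \eqref{eq:q}. Hence
\begin{equation}\label{eq:Wq}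
W_i\subset\mathfrak q_i(y)\qquad(i=0,1).
\end{equation}
For $F\in\Bbbk[\mathfrak g]^G$ with $F\circ\sigma=\varepsilon F$, the relation $\gamma(-s)=\sigma\gamma(s)$ and \eqref{eq:grad} give
\begin{equation}\label{eq:thetagrad}
\theta(\nabla F(\gamma))=\sigma\nabla F(\sigma\gamma)=\varepsilon\nabla F(\gamma).
\end{equation}
So $D$ is $\theta$-stable, and we put
\[
\delta=\delta(\gamma)=\dim_\Bbbk Z/D,\qquad\delta_+=\delta_+(\gamma)=\dim_\Bbbk(Z/D)^\theta=\dim_\Bbbk Z^\theta/D^\theta .
\]
The elementary divisors of $\operatorname{ad}\gamma$ compute $\delta$, while geometry inside $\mathfrak L$ sees only $\delta_+$. A trace computation links the two.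

\begin{lemma}\label{lem:trace}
$\delta=2\delta_+-w_0+\operatorname{rk}\mathfrak g_0$.
\end{lemma}

\begin{proof}
Compute the trace of $\theta$ on $Z/sD$ from the filtrations $Z\supset D\supset sD$ and $Z\supset sZ\supset sD$. Multiplication by $s$ is an isomorphism $Z/D\to sZ/sD$ that anticommutes with $\theta$, so
\[
\operatorname{tr}(\theta|Z/D)+\operatorname{tr}(\theta|D/sD)=\operatorname{tr}(\theta|Z/sZ)-\operatorname{tr}(\theta|Z/D).
\]
Here $\operatorname{tr}(\theta|Z/D)=2\delta_+-\delta$ and $\operatorname{tr}(\theta|Z/sZ)=w_0-w_1=2w_0-l$. By \eqref{eq:thetagrad} and Lemma~\ref{lem:torus}, $\operatorname{tr}(\theta|D/sD)=\sum\varepsilon_i=2\operatorname{rk}\mathfrak g_0-l$. Hence $2\delta_+-\delta=w_0-\operatorname{rk}\mathfrak g_0$.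
\end{proof}

\subsection{Elementary divisors}
Let $2b=\dim\mathfrak g-l$. For $x\in\mathfrak g$ let $\pi_x\in\bigwedge^2\mathfrak g^*$ be the alternating form $\pi_x(a,c)=\kappa(x,[a,c])=\kappa([x,a],c)$, whose kernel is $\mathfrak g^x$. Fix a volume form on $\mathfrak g$, and let $\iota\colon\bigwedge^l\mathfrak g\to\bigwedge^{2b}\mathfrak g^*$ be the isomorphism given by contraction with it. For a basis $v_1,\dots,v_n$ of $\mathfrak g$ with dual basis $v_i^*$, the element $\iota(v_1\wedge\dots\wedge v_l)$ is $\pm v_{l+1}^*\wedge\dots\wedge v_n^*$ times the volume of the basis.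

\begin{lemma}\label{lem:wedge}
There is $c_0\in\Bbbk^\times$ such that $\pi_x^b=c_0\,\iota\bigl(\nabla F_1(x)\wedge\dots\wedge\nabla F_l(x)\bigr)$ as polynomial maps $\mathfrak g\to\bigwedge^{2b}\mathfrak g^*$.
\end{lemma}

\begin{proof}
Let $x$ be regular. Then $\pi_x$ induces a nondegenerate form on the $2b$-dimensional space $\mathfrak g/\mathfrak g^x$, so $\pi_x^b$ spans the line $\bigwedge^{2b}(\mathfrak g/\mathfrak g^x)^*=\iota(\bigwedge^l\mathfrak g^x)$. By (S2), the $\nabla F_i(x)$ form a basis of $\mathfrak g^x$, so the right side spans the same line. The ratio $\varphi$ of the two sides and its inverse are regular functions on the set of regular elements. The complement has codimension at least $2$, so $\varphi$ and $\varphi^{-1}$ extend to polynomials on $\mathfrak g$, and $\varphi$ is a nonzero constant.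
\end{proof}

\begin{lemma}\label{lem:elementary}
$\delta\ge\frac12(\dim\mathfrak g^e-l)+\frac12(\dim\mathfrak q(y)-l)$.
\end{lemma}

\begin{proof}
The form $\pi_\gamma$ is an $R$-valued alternating form on the free $R$-module $\mathfrak g[[s]]$, with kernel $Z$. Such a form has a normal form: if $\pi_\gamma(p,p')=s^k$ has the least order among all values, then $Rp\oplus Rp'$ has an orthogonal complement, and one proceeds by induction. We obtain an $R$-basis of $\mathfrak g[[s]]$ consisting of a basis $r_1,\dots,r_l$ of $Z$ and elements $p_j,p_j'$ $(1\le j\le b)$, with $\pi_\gamma=\sum_js^{k_j}p_j^*\wedge p_j'^*$ and $k_j\ge0$. We read off three quantities.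

First, $\pi_\gamma^b=b!\,s^{\sum k_j}p_1^*\wedge p_1'^*\wedge\dots\wedge p_b^*\wedge p_b'^*$, which is a unit times $s^{\sum k_j}\iota(r_1\wedge\dots\wedge r_l)$, because the volume of an $R$-basis is a unit. On the other hand, $\nabla F_1(\gamma)\wedge\dots\wedge\nabla F_l(\gamma)$ is $r_1\wedge\dots\wedge r_l$ times the determinant of the inclusion $D\subset Z$, whose order is $\dim Z/D$. Lemma~\ref{lem:wedge} gives $\delta=\sum_jk_j$.

Second, $\pi_\gamma$ reduces to $\pi_e$ modulo $s$. So $\dim\mathfrak g-\dim\mathfrak g^e=2\#\{j:k_j=0\}$, that is, $\#\{j:k_j\ge1\}=\frac12(\dim\mathfrak g^e-l)$.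

Third, by \eqref{eq:q}, $\mathfrak q(y)$ is the set of values $X(0)$ of those $X\in\mathfrak g[[s]]$ with $[\gamma,X]\in s^2\mathfrak g[[s]]$, that is, with $\pi_\gamma(X,\mathfrak g[[s]])\subset s^2R$. The condition says that the $p_j$- and $p_j'$-coordinates of $X$ lie in $s^{2-k_j}R\cap R$. Their constant terms are arbitrary if $k_j\ge2$ and zero otherwise, and the $r_i$-coordinates are arbitrary. So $\dim\mathfrak q(y)=l+2\#\{j:k_j\ge2\}$.

The lemma follows from $\sum_jk_j\ge\#\{j:k_j\ge1\}+\#\{j:k_j\ge2\}$.
\end{proof}

\begin{proposition}\label{prop:ineq}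
For every lift $\gamma=e+sy+\cdots$,
\[
w_1\le\dim\mathfrak q_1(y)\le w_1+\bigl(2\delta_+(\gamma)-(\dim\mathfrak g_0^e-\operatorname{rk}\mathfrak g_0)\bigr).
\]
\end{proposition}

\begin{proof}
The left inequality is \eqref{eq:Wq}. By \eqref{eq:m}, $\dim\mathfrak g_1^e+\dim\mathfrak q_0(y)=\dim\mathfrak g_0^e+\dim\mathfrak q_1(y)$, so $\dim\mathfrak g^e+\dim\mathfrak q(y)=2\dim\mathfrak g_0^e+2\dim\mathfrak q_1(y)$. Lemma~\ref{lem:elementary} becomes $\dim\mathfrak q_1(y)\le l+\delta-\dim\mathfrak g_0^e$. Substitute Lemma~\ref{lem:trace} and $l-w_0=w_1$.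
\end{proof}

\begin{example}
In Section~\ref{sec:example}, $\dim\mathfrak g_0^e=\operatorname{rk}\mathfrak g_0=2$. For the good lift, $Z/D$ is spanned by $\gamma^2/s$, and $\theta(\gamma^2/s)=-\gamma^2/s$ because $\theta(\gamma^2)=\theta(\gamma)^2$ for this $\sigma$. So $\delta=1$, $\delta_+=0$, $w_1=1$, and the proposition reads $1\le1\le1$. For the bad lift, $Z/D$ has basis $c,sc$, so $\delta=2$, $\delta_+=1$, $w_1=0$, and it reads $0\le2\le2$.
\end{example}

\subsection{Reduction to a bound on $\delta_+$}
Proposition~\ref{prop:ineq} shows that $\delta_+(\gamma)\ge\frac12(\dim\mathfrak g_0^e-\operatorname{rk}\mathfrak g_0)$ for every lift. The main step is that this minimum is attained, for a dense set of directions $y$.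

\begin{proposition}\label{prop:generic}
For every nonzero polynomial $f$ on $\mathfrak g_1$ there is a lift $\gamma=e+sy+\cdots$ with $f(y)\neq0$ and $\delta_+(\gamma)\le\frac12(\dim\mathfrak g_0^e-\operatorname{rk}\mathfrak g_0)$.
\end{proposition}

The proof occupies Sections~\ref{sec:model}--\ref{sec:count}.

\begin{corollary}\label{cor:W}
The set of $y\in\mathfrak g_1$ for which there is a lift $\gamma=e+sy+\cdots$ with
\[
\mathfrak q_1(y)=W_1\qquad\text{and}\qquad m(e)=w_1=l-w_0
\]
is Zariski dense in $\mathfrak g_1$.
\end{corollary}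

\begin{proof}
Let $f_1(y)$ be a minor of $\beta_{\xi_y}$ of the largest size for which it is a nonzero polynomial in $y$ (take $f_1=1$ if all $\beta_\xi$ vanish). Then $f_1(y)\ne0$ implies $\dim\mathfrak q_1(y)=m(e)$. Given any nonzero polynomial $f_2$, apply Proposition~\ref{prop:generic} to $f=f_1f_2$. Proposition~\ref{prop:ineq} gives $\dim\mathfrak q_1(y)=w_1$, and \eqref{eq:Wq} gives $\mathfrak q_1(y)=W_1$. So no nonzero $f_2$ vanishes on the set in question.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Take $\gamma$ as in Corollary~\ref{cor:W}. If $F\in\Bbbk[\mathfrak g]^G$ and $F\circ\sigma=F$, then $\nabla F(\gamma)\in Z^\theta$ by \eqref{eq:grad} and \eqref{eq:thetagrad}, so its value $\nabla F(e)$ at $s=0$ lies in $W_0$. Hence $w_0\ge d_0(e)$ and $m(e)=l-w_0\le l-d_0(e)$. For $F(x)=\kappa(x,x)$ we have $\nabla F(e)=2e$, so $d_0(e)\ge1$ if $e\neq0$. The reductive case follows from Section~\ref{ss:reductions}.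
\end{proof}

\section{A finite-dimensional model of the count}\label{sec:model}

Let $\mathcal B$ be the variety of Borel subalgebras of $\mathfrak g_0$, so that $\dim\mathcal B=\dim\mathfrak n_0$, and let $\mathfrak n_{\mathfrak b}$ be the orthogonal of $\mathfrak b\in\mathcal B$ in $\mathfrak g_0$ with respect to $\kappa$. For $\mathfrak b=g\mathfrak b_0$ with $g\in G_0$ this is $g\mathfrak n_0$. An element of $\mathfrak b$ that is nilpotent in $\mathfrak g$ lies in $\mathfrak n_{\mathfrak b}$: if $x=a+n\in\mathfrak t_0\oplus\mathfrak n_0$, then $\operatorname{ad}x$ is triangular with respect to the eigenspaces of $\operatorname{ad}h_0$ in $\mathfrak g$, with eigenvalues $0$ and $\alpha(a)$, so nilpotence forces $a=0$.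

Let $O_e=G_0e$ and consider $S_0=\{(x,\mathfrak b,\mathfrak b')\in O_e\times\mathcal B\times\mathcal B:x\in\mathfrak b\cap\mathfrak b'\}$. By the Bruhat decomposition, $G_0$ has finitely many orbits on $\mathcal B\times\mathcal B$. Borel subalgebras are self-normalizing, so the orbit of $(\mathfrak b,\mathfrak b')$ has dimension $\dim\mathcal B+a$ with $a=\dim\mathfrak b/(\mathfrak b\cap\mathfrak b')$. The fiber of $S_0$ over $(\mathfrak b,\mathfrak b')$ lies in $\mathfrak n_{\mathfrak b}\cap\mathfrak n_{\mathfrak b'}=(\mathfrak b+\mathfrak b')^\perp$, which has codimension $\dim(\mathfrak b+\mathfrak b')/\mathfrak b=a$ in $\mathfrak n_{\mathfrak b}$. The number $a$ cancels, and $\dim S_0\le2\dim\mathfrak n_0$. The fibers of $S_0\to O_e$ are isomorphic to $\mathcal B_e\times\mathcal B_e$, so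
\[
\dim\mathcal B_e+\dim\mathcal B_e\le2\dim\mathfrak n_0-\dim O_e=\dim\mathfrak g_0^e-\operatorname{rk}\mathfrak g_0 .
\]

We shall repeat this count in $\mathfrak L$. The element $x$ becomes an element $\gamma$ with $\gamma(0)\in O_e$; the algebra $\mathfrak b$ becomes $\mathfrak b\oplus\mathfrak P_1$; and $\mathfrak b'$ becomes a subalgebra $\mathfrak a$ of the same type, not necessarily contained in $\mathfrak P_0$. The second copy of $\mathcal B_e$ is replaced by a variety $Y$ of algebras $\mathfrak a$ whose radical contains $\gamma$. The outcome is $\dim\mathcal B_e+\dim Y\le\dim\mathfrak g_0^e-\operatorname{rk}\mathfrak g_0$ for generic $\gamma$, and (S4) turns this into Proposition~\ref{prop:generic} once $\dim Y\ge\delta_+(\gamma)$. Four things are needed: the duality that makes $a$ cancel (Lemma~\ref{lem:duality}); self-normalization (Lemma~\ref{lem:normalizer}); a substitute for the Bruhat decomposition (Proposition~\ref{prop:countable}); and a point of $Y$ that the centralizer of $\gamma$ moves in $\delta_+(\gamma)$ directions (Proposition~\ref{prop:kostant}).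

\section{Iwahori-type subalgebras}\label{sec:iwahori}

\subsection{Gradings and exponentials}\label{ss:grading}
A subspace $X\subset\mathfrak L$ is \emph{bounded} if $\mathfrak P_M\subset X\subset\mathfrak P_{1-M}$ for some $M\ge1$. Let $H$ be the group of $K$-linear Lie algebra automorphisms of $\mathfrak g((s))$ that commute with $\theta$. It contains $G_0$. An element $g\in H$ preserves $\mathfrak L$, and $g^{\pm1}$ are matrices with entries in $K$, so there is an integer $c$ with $g^{\pm1}(s^j\mathfrak g[[s]])\subset s^{j-c}\mathfrak g[[s]]$ for all $j$. Hence $g$ is a homeomorphism for the $s$-adic topology and maps bounded subspaces to bounded subspaces.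

For $h\in\mathfrak t_{0,\mathbb Q}$ define the \emph{$h$-degree} of $s^i\mathfrak g_\alpha$ to be $Ni+\alpha(h)$ and that of $s^i\mathfrak t$ to be $Ni$. This is a Lie algebra grading of $\mathfrak g[s^{\pm1}]$ with finite-dimensional pieces and degrees in $\frac1d\mathbb Z$ for some $d\ge1$. It is preserved by $\theta$, because $(\sigma\alpha)(h)=\alpha(h)$; so the homogeneous components of an element of $\mathfrak L$ lie in $\mathfrak L$. The degree differs from $Ni$ by a bounded amount, so a sequence tends to $0$ $s$-adically if and only if its least degree tends to $\infty$. Call $h$ \emph{admissible} if $Ni+\alpha(h)\neq0$ for all $i\in\mathbb Z$ and $\alpha\in\Delta$; then the degree-zero part of $\mathfrak L$ is $\mathfrak t_0$. For admissible $h$ let $\mathfrak B_h$ (respectively $\mathfrak B_h^+$) be the set of elements of $\mathfrak L$ all of whose components have degree $\ge0$ (respectively $>0$). These are bounded subalgebras, $\mathfrak B_h=\mathfrak t_0\oplus\mathfrak B_h^+$, and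
\begin{equation}\label{eq:Bh}
\mathfrak B_h=\mathfrak L\cap\Bigl(\mathfrak t[[s]]\oplus\bigoplus_{\alpha\in\Delta}s^{n_\alpha}R\,\mathfrak g_\alpha\Bigr),\qquad n_\alpha=\lceil-\alpha(h)/N\rceil .
\end{equation}

For $z\in\mathfrak B_h^+$, the operator $\operatorname{ad}z$ raises degrees by at least $1/d$. So $\exp(\operatorname{ad}z)$ converges pointwise on $\mathfrak g((s))$, lies in $H$ and preserves $\mathfrak B_h$. The Campbell--Hausdorff series $z*z'=z+z'+\frac12[z,z']+\cdots$ converges in $\mathfrak B_h^+$, and $\exp(\operatorname{ad}z)\exp(\operatorname{ad}z')=\exp(\operatorname{ad}(z*z'))$. Hence $B_h^+=\exp(\operatorname{ad}\mathfrak B_h^+)$ is a subgroup of $H$. It contains the infinite product $\cdots\exp(\operatorname{ad}z_2)\exp(\operatorname{ad}z_1)$, the pointwise limit of the partial products, whenever $z_k\in\mathfrak B_h^+$ and $z_k\to0$. Indeed, the partial products are $\exp(\operatorname{ad}y_k)$ with $y_k=z_k*y_{k-1}$. Every term of $z_k*y_{k-1}-y_{k-1}$ involves $z_k$, so $y_k$ converges in $\mathfrak B_h^+$.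

The element $h_0$ is admissible since $0<|\alpha(h_0)|<N$, and $Ni+\alpha(h_0)>0$ exactly when $i\ge1$, or $i=0$ and $\alpha\in\Delta^+$. So
\[
\mathfrak i:=\mathfrak B_{h_0}=\mathfrak b_0\oplus\mathfrak P_1,\qquad\mathfrak i^+:=\mathfrak B_{h_0}^+=\mathfrak n_0\oplus\mathfrak P_1 .
\]
Put $I^+=B_{h_0}^+$. As $\mathfrak P_1$ is a closed ideal of $\mathfrak i^+$, the set $\exp(\operatorname{ad}\mathfrak P_1)$ is a subgroup; it is normalized by $G_0$, so $P=G_0\cdot\exp(\operatorname{ad}\mathfrak P_1)$ is a subgroup of $H$. It preserves every $\mathfrak P_j$. For $z\in\mathfrak i^+$ with constant term $n\in\mathfrak n_0$ we have $(-n)*z\equiv(-n)*n=0$ modulo $\mathfrak P_1$. Hence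
\begin{equation}\label{eq:Iplus}
I^+\subset\exp(\operatorname{ad}\mathfrak n_0)\exp(\operatorname{ad}\mathfrak P_1)\subset P .
\end{equation}
For $\mathfrak b\in\mathcal B$ put $\mathfrak i_{\mathfrak b}=\mathfrak b\oplus\mathfrak P_1$ and $\mathfrak i_{\mathfrak b}^+=\mathfrak n_{\mathfrak b}\oplus\mathfrak P_1$; these are $G_0$-translates of $\mathfrak i$ and $\mathfrak i^+$.

Finally, fix an admissible $h_1\in\mathfrak t_{0,\mathbb Q}$, to be chosen in Section~\ref{sec:kostant}, and put
\[
\mathfrak j=\mathfrak B_{h_1},\qquad\mathfrak j^+=\mathfrak B_{h_1}^+,\qquad\mathcal J=\{g\mathfrak j:g\in H\}.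
\]

\subsection{Duality and normalizers}
Let $\langle a,c\rangle$ be the coefficient of $s^0$ in $\kappa(a,c)$, for $a,c\in\mathfrak L$. It is $H$-invariant, since $K$-linear automorphisms preserve the Killing form of $\mathfrak g((s))$. It pairs $s^i\mathfrak g_{i\bmod 2}$ nondegenerately with $s^{-i}\mathfrak g_{i\bmod2}$ and with no other component, so $\mathfrak P_j^\perp=\mathfrak P_{1-j}$. Thus the form is nondegenerate on the finite-dimensional space $\mathfrak P_{1-M}/\mathfrak P_M$, and for bounded $X,X'$ we have $X^{\perp\perp}=X$, $(X+X')^\perp=X^\perp\cap X'^\perp$ and $(X\cap X')^\perp=X^\perp+X'^\perp$. Homogeneous elements pair nontrivially only when their $h$-degrees add up to $0$, so the parts of degree $c$ and $-c$ are dual to each other and $\mathfrak B_h^\perp=\mathfrak B_h^+$. Consequently $\mathfrak i_{\mathfrak b}^\perp=\mathfrak i_{\mathfrak b}^+$, and for $\mathfrak a=g\mathfrak j\in\mathcal J$ the subalgebra $\mathfrak a^+:=g\mathfrak j^+=\mathfrak a^\perp$ does not depend on $g$.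

\begin{lemma}\label{lem:duality}
For $\mathfrak b\in\mathcal B$ and $\mathfrak a\in\mathcal J$, $\ \dim\mathfrak i_{\mathfrak b}^+/(\mathfrak i_{\mathfrak b}^+\cap\mathfrak a^+)=\dim\mathfrak i_{\mathfrak b}/(\mathfrak i_{\mathfrak b}\cap\mathfrak a)$.
\end{lemma}

\begin{proof}
Choose $M$ with $\mathfrak P_M\subset\mathfrak a^+\subset\mathfrak a\subset\mathfrak P_{1-M}$. Let $n=\dim\mathfrak P_{1-M}/\mathfrak P_M$ and $|X|=\dim X/\mathfrak P_M$, so that $|X^\perp|=n-|X|$. For $X=\mathfrak i_{\mathfrak b}$ and for $X=\mathfrak a$ we have $|X|+|X^+|=n$ and $|X|-|X^+|=\dim\mathfrak t_0$. Hence $|\mathfrak i_{\mathfrak b}|=|\mathfrak a|$, and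
\[
|\mathfrak i_{\mathfrak b}^+|-|\mathfrak i_{\mathfrak b}^+\cap\mathfrak a^+|=|\mathfrak i_{\mathfrak b}+\mathfrak a|-|\mathfrak i_{\mathfrak b}|=|\mathfrak a|-|\mathfrak i_{\mathfrak b}\cap\mathfrak a|=|\mathfrak i_{\mathfrak b}|-|\mathfrak i_{\mathfrak b}\cap\mathfrak a|.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:normalizer}
Every $\mathfrak a\in\mathcal J$ is its own normalizer in $\mathfrak L$.
\end{lemma}

\begin{proof}
We may take $\mathfrak a=\mathfrak j$. Let $z\in\mathfrak L$ normalize $\mathfrak j$, and let $z=\sum z_\lambda$ be its decomposition into $\mathfrak t_0$-weight vectors, a finite sum in $\mathfrak L$. For $a\in\mathfrak t_0$ the element $[a,z]=\sum\lambda(a)z_\lambda$ lies in $\mathfrak j$, which is the sum of its weight spaces. So $z_\lambda\in\mathfrak j$ for $\lambda\ne0$, and $z_0\in\mathfrak t((s))^\theta$ also normalizes $\mathfrak j$. Suppose that $z_0$ has leading term $s^ic$ with $i<0$ and $0\ne c\in\mathfrak t$. Choose $\alpha$ with $\alpha(c)\neq0$ and $0\ne x\in\mathfrak g_\alpha$. The element $u=s^k(x+(-1)^k\sigma x)$ is $\theta$-fixed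 and lies in $\mathfrak j$ for large $k$. Its $\mathfrak g_\alpha$-component $u_\alpha$ is nonzero if $\sigma\alpha\neq\alpha$; if $\sigma\alpha=\alpha$, then $\sigma x=\pm x$ and $u_\alpha\ne0$ for one parity of $k$. The $\mathfrak g_\alpha$-component of $(\operatorname{ad}z_0)^nu\in\mathfrak j$ is $\alpha(z_0)^nu_\alpha$, whose $s$-order tends to $-\infty$. This contradicts the boundedness of $\mathfrak j$. So $z_0\in\mathfrak t[[s]]^\theta\subset\mathfrak j$.
\end{proof}

\subsection{Countably many orbits}
The Bruhat decomposition rests on the fact that two Borel subalgebras contain a common Cartan subalgebra. We follow the same path: after moving $\mathfrak a\in\mathcal J$ by $I^+$ it contains $\mathfrak t_0$, and the members of $\mathcal J$ containing $\mathfrak t_0$ are permuted transitively by the normalizer of $\mathfrak t_0$, which acts through a countable set of cosets. Both steps use a conjugation into the torus.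

\begin{lemma}\label{lem:conj}
Let $h$ be admissible. Let $a\in\mathfrak B_h$ have image $\bar a\in\mathfrak t_0=\mathfrak B_h/\mathfrak B_h^+$ with $\alpha(\bar a)\neq0$ for all $\alpha\in\Delta$. Then $ga\in\bar a+(s\mathfrak t[[s]])^\theta$ for some $g\in B_h^+$.
\end{lemma}

\begin{proof}
Put $c_k=k/d$ and $a_0=a$. Suppose that $a_{k-1}\in\bar a+\mathfrak B_h^+$ has all its components of degree $<c_k$ in $\mathfrak t[s^{\pm1}]$. Write its component of degree $c_k$ as $u+u'$, with $u\in\mathfrak t[s^{\pm1}]$ and $u'$ in the space $U_k$ of $\theta$-fixed elements of degree $c_k$ in $\bigoplus_\alpha\mathfrak g_\alpha[s^{\pm1}]$. The operator $\operatorname{ad}\bar a$ preserves $U_k$ and is invertible on it, so there is $z_k\in U_k$ with $[\bar a,z_k]=u'$. Put $a_k=\exp(\operatorname{ad}z_k)a_{k-1}$. Modulo degrees $>c_k$ we have $a_k\equiv a_{k-1}+[z_k,\bar a]=a_{k-1}-u'$, so the induction continues. For $g=\cdots\exp(\operatorname{ad}z_2)\exp(\operatorname{ad}z_1)\in B_h^+$, the element $ga-\bar a=\lim a_k-\bar a$ lies in $\mathfrak t((s))^\theta$ and has positive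 degrees, so it lies in $s\mathfrak t[[s]]$.
\end{proof}

\begin{proposition}\label{prop:countable}
The set $\mathcal J$ consists of countably many $I^+$-orbits.
\end{proposition}

\begin{proof}
We use repeatedly that elements of $\mathfrak a^+$ are topologically nilpotent: if $\mathfrak a\in\mathcal J$ and $z\in\mathfrak a^+$, then $(\operatorname{ad}z)^n\to0$ pointwise on $\mathfrak g((s))$. For $\mathfrak a=\mathfrak j$ this holds because $\operatorname{ad}z$ raises the $h_1$-degree by a fixed positive amount, and elements of $H$ are homeomorphisms. Let $\mathfrak a\in\mathcal J$.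

\emph{Step 1: $\mathfrak i=(\mathfrak i\cap\mathfrak a)+\mathfrak i^+$.} Let $z\in\mathfrak a^+\cap\mathfrak i$ have image $\bar z\in\mathfrak t_0=\mathfrak i/\mathfrak i^+$. For $0\ne x\in\mathfrak g_\alpha$, the component of $(\operatorname{ad}z)^nx$ of $h_0$-degree $\alpha(h_0)$ is $\alpha(\bar z)^nx$, and it vanishes for large $n$. So $\alpha(\bar z)=0$ for all $\alpha$, and $\bar z=0$. Thus $\mathfrak a^+\cap\mathfrak i\subset\mathfrak i^+$. By duality,
\[
\bigl((\mathfrak i\cap\mathfrak a)+\mathfrak i^+\bigr)^\perp=(\mathfrak i^++\mathfrak a^+)\cap\mathfrak i=\mathfrak i^++(\mathfrak a^+\cap\mathfrak i)=\mathfrak i^+=\mathfrak i^\perp .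
\]

\emph{Step 2: $\mathfrak t_0\subset p\mathfrak a$ for some $p\in I^+$.} By Step 1 there is $a\in\mathfrak i\cap\mathfrak a$ whose image $\bar a\in\mathfrak t_0$ takes distinct values on distinct $\mathfrak t_0$-weights of $\mathfrak g$. Since $0$ is a weight and no root vanishes on $\mathfrak t_0$, we have $\alpha(\bar a)\neq0$ for all $\alpha$. Lemma~\ref{lem:conj} gives $p\in I^+$ with $pa=\bar a+z$, $z\in(s\mathfrak t[[s]])^\theta$. Put $\mathfrak a'=p\mathfrak a\in\mathcal J$ and choose $M$ with $\mathfrak P_M\subset\mathfrak a'\subset\mathfrak P_{1-M}$. On $\mathfrak P_{1-M}/\mathfrak P_M$ the operator $\operatorname{ad}\bar a$ is semisimple, $\operatorname{ad}z$ is nilpotent, and they commute. So $\operatorname{ad}\bar a$ is the semisimple part of $\operatorname{ad}(\bar a+z)$, hence a polynomial in it. As $\bar a+z\in\mathfrak a'$, the subspace $\mathfrak a'/\mathfrak P_M$ is stable under $\operatorname{ad}\bar a$ and is the sum of its intersections with the eigenspaces of $\operatorname{ad}\bar a$. These eigenspaces are $\mathfrak t_0$-weight spaces, so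 $\mathfrak t_0$ normalizes $\mathfrak a'$, and $\mathfrak t_0\subset\mathfrak a'$ by Lemma~\ref{lem:normalizer}.

\emph{Step 3: $\mathfrak a'=\eta\mathfrak j$ with $\eta$ in the normalizer $N_H(\mathfrak t_0)$.} Write $\mathfrak a'=g\mathfrak j$, so $g^{-1}\mathfrak t_0\subset\mathfrak j$. The linear map $\mathfrak t_0\to\mathfrak j/\mathfrak j^+=\mathfrak t_0$, $c\mapsto\overline{g^{-1}c}$, is injective: an element $c$ of the kernel lies in $\mathfrak a'^+$, so $\alpha(c)^n\to0$ in $K$ for all $\alpha$, which forces $c=0$. So the map is bijective, and there is $c\in\mathfrak t_0$ whose image $c'$ is regular in $\mathfrak g$. Lemma~\ref{lem:conj} gives $g_1\in B_{h_1}^+$ with $g_1g^{-1}c=c'+z'$, $z'\in s\mathfrak t[[s]]$. The eigenvalues $\alpha(c')+\alpha(z')$ of $\operatorname{ad}(c'+z')$ are eigenvalues of $\operatorname{ad}c$, so they lie in $\Bbbk$. Hence $\alpha(z')\in\Bbbk\cap sR=0$ for all $\alpha$, and $z'=0$. The commutative space $g_1g^{-1}\mathfrak t_0\subset\mathfrak L$ contains the regular element $c'$, so it lies in $\mathfrak t((s))^\theta$. All roots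 take values in $\Bbbk$ on it, again because they are eigenvalues of elements of $\operatorname{ad}\mathfrak t_0$. So it lies in $\mathfrak t^\sigma=\mathfrak t_0$, and equals $\mathfrak t_0$ by dimension. Thus $\eta=gg_1^{-1}$ normalizes $\mathfrak t_0$, and $\eta\mathfrak j=g\mathfrak j$ because $g_1\mathfrak j=\mathfrak j$.

\emph{Step 4: the set $N_H(\mathfrak t_0)\mathfrak j$ is countable.} The group $N_H(\mathfrak t_0)$ preserves the centralizer $\mathfrak t((s))$ of $\mathfrak t_0$, so it permutes the root spaces $K\mathfrak g_\alpha$. Let $N_1$ be the subgroup of finite index preserving each of them. An element $\eta\in N_1$ satisfies $\alpha(\eta c)=\alpha(c)$ for all $\alpha$ and $c\in\mathfrak t((s))$, so it fixes $\mathfrak t((s))$ pointwise. It acts on $K\mathfrak g_\alpha$ by a scalar $\chi_\alpha$, and $\chi_\alpha\chi_{-\alpha}=1$ because it fixes $[\mathfrak g_\alpha,\mathfrak g_{-\alpha}]$. The element of $T(K)=(K^\times)^\Pi$ with coordinates $(\chi_\alpha)_{\alpha\in\Pi}$ agrees with $\eta$ on the generating subspaces $\mathfrak g_{\pm\alpha}$, $\alpha\in\Pi$.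 So $N_1\subset T(K)$, and $N_1/(N_1\cap T(R))$ embeds in $T(K)/T(R)\cong\mathbb Z^\Pi$. Elements of $N_1\cap T(R)$ preserve $\mathfrak L$ and multiply root spaces by units of $R$, so they preserve $\mathfrak j$ by \eqref{eq:Bh}. The stabilizer of $\mathfrak j$ thus has countable index in $N_H(\mathfrak t_0)$.

By Steps 2 and 3, $\mathfrak a=p^{-1}\eta\mathfrak j$, and Step 4 finishes the proof.
\end{proof}

\section{The Kostant point}\label{sec:kostant}

We look for $\mathfrak a\in\mathcal J$ with $\gamma\in\mathfrak a^+$ that meets $Z^\theta$ in a small lattice. If the constant term of $\gamma$ were regular in $\mathfrak g$, the gradients would be independent modulo $s$ and we would have $Z=D$. The lattice $D$ is carried along by $G(K)$-conjugation, while $Z$ depends on the position of $\mathfrak g[[s]]$. So we conjugate $\gamma$ to an integral element with regular nilpotent constant term, taken from the Kostant section, and transport the obvious subalgebra back. There are two obstacles. First, $\mathfrak g_0$ need not contain a regular nilpotent element of $\mathfrak g$;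 for $\mathfrak{sl}_2$ with $\sigma\neq\operatorname{id}$ it is a Cartan subalgebra. We therefore replace $\sigma$ by an involution $\sigma'$ fixing a principal triple, with isomorphic twisted loop algebra. Second, the conjugating element must commute with $\theta$, which is a question of Galois cohomology.

\subsection{Changing the involution}
Choose $0\ne x_\alpha\in\mathfrak g_\alpha$ $(\alpha\in\Pi)$ so that $\sigma x_\alpha=x_{\sigma\alpha}$ whenever $\sigma\alpha\ne\alpha$; this is possible since $\sigma^2=1$. Then $\sigma x_\alpha=c_\alpha x_{\sigma\alpha}$ with $c_\alpha=\pm1$, $c_\alpha=1$ if $\sigma\alpha\ne\alpha$, and $c_{\sigma\alpha}=c_\alpha$. Let $x_{-\alpha}\in\mathfrak g_{-\alpha}$ satisfy $[x_\alpha,x_{-\alpha}]=\alpha^\vee$. Applying $\sigma$ to this relation gives $\sigma x_{-\alpha}=c_\alpha x_{-\sigma\alpha}$. Let $\sigma'$ be the diagram automorphism with $\sigma'x_{\pm\alpha}=x_{\pm\sigma\alpha}$. Let $\nu\in X_*(T)$ be given by $\alpha(\nu)=0$ if $c_\alpha=1$ and $\alpha(\nu)=1$ if $c_\alpha=-1$ $(\alpha\in\Pi)$. Then $\sigma\nu=\nu$, so $\nu\in\mathfrak t_{0,\mathbb Q}$.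 For $t\in K^\times$ let $t^\nu\in T(K)\subset G(K)$ act on $\mathfrak g_\alpha$ by $t^{\alpha(\nu)}$; it commutes with $\sigma$. On the generators $x_{\pm\alpha}$ one reads off $\sigma=(-1)^\nu\sigma'$, and therefore $F_i\circ\sigma'=F_i\circ\sigma=\varepsilon_iF_i$. Put $\theta'(z)(s)=\sigma'(z(-s))$. Then
\[
\theta(s^\nu z)=\sigma\bigl((-s)^\nu z(-s)\bigr)=(-s)^\nu(-1)^\nu\sigma'(z(-s))=s^\nu\theta'(z),
\]
so $s^\nu$ maps $\mathfrak g((s))^{\theta'}$ onto $\mathfrak L$.

Now choose $h_1=-(N\nu+h_0)\in\mathfrak t_{0,\mathbb Q}$. The space $s^\nu(s^i\mathfrak g_\alpha)=s^{i+\alpha(\nu)}\mathfrak g_\alpha$ has $h_1$-degree $N(i+\alpha(\nu))-N\alpha(\nu)-\alpha(h_0)=Ni-\alpha(h_0)$. This is never zero, so $h_1$ is admissible, and it is positive exactly when $i\ge1$, or $i=0$ and $\alpha\in-\Delta^+$. Hence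
\begin{equation}\label{eq:j}
\mathfrak j=s^\nu\bigl((\mathfrak t\oplus\mathfrak n^-\oplus s\mathfrak g[[s]])^{\theta'}\bigr),\qquad\mathfrak j^+=s^\nu\bigl((\mathfrak n^-\oplus s\mathfrak g[[s]])^{\theta'}\bigr).
\end{equation}
Write $2\rho^\vee=\sum_{\alpha\in\Pi}a_\alpha\alpha^\vee$ for the element on which all simple roots take the value $2$; then $a_{\sigma\alpha}=a_\alpha$. With $e_+=\sum a_\alpha x_\alpha$ and $e_-=\sum x_{-\alpha}$, the triple $(e_+,2\rho^\vee,e_-)$ is a principal $\mathfrak{sl}_2$-triple fixed by $\sigma'$. In particular $\sigma'$ preserves the Kostant section $e_-+\mathfrak g^{e_+}$.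

\subsection{The subalgebra attached to a lift}

\begin{proposition}\label{prop:kostant}
For every lift $\gamma$ there is $\mathfrak j_\gamma\in\mathcal J$ with $\gamma\in\mathfrak j_\gamma^+$ and $Z^\theta\cap\mathfrak j_\gamma\subset D^\theta$.
\end{proposition}

\begin{proof}
\emph{The point $\gamma_1$.} The isomorphism in (S2) is an isomorphism on $R$-points, so there is a unique $\gamma'\in e_-+\mathfrak g^{e_+}[[s]]$ with $F_i(\gamma')=F_i(\gamma)$ for all $i$. Since $e$ is nilpotent, $F_i(\gamma'(0))=F_i(e)=0=F_i(e_-)$, so $\gamma'(0)=e_-$. This is where the nilpotence of $e$ first enters. The point $\theta'\gamma'$ also lies in the section, and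
\[
F_i(\theta'\gamma')(s)=\varepsilon_iF_i(\gamma')(-s)=\varepsilon_iF_i(\gamma(-s))=\varepsilon_iF_i(\sigma\gamma(s))=F_i(\gamma)(s).
\]
So $\theta'\gamma'=\gamma'$. By \eqref{eq:j}, $\gamma_1:=s^\nu\gamma'$ lies in $\mathfrak j^+$. It has the same invariants as $\gamma$. As $\operatorname{disc}$ is a polynomial in the $F_i$, the element $\gamma_1$ is regular semisimple.

\emph{Conjugacy of $\gamma_1$ and $\gamma$.} We claim that $g\gamma_1=\gamma$ for some $g\in G(K)\cap H$. Every $z\in\mathfrak g((s))$ is $\frac12(z+\theta z)+s\cdot\frac1{2s}(z-\theta z)$ with both $\frac12(z+\theta z)$ and $\frac1{2s}(z-\theta z)$ in $\mathfrak L$. So $\mathfrak g((s))=\mathfrak L\oplus s\mathfrak L=\mathfrak L\otimes_{K_0}K$, that is, $\mathfrak L$ is a $K_0$-form of $\mathfrak g$. The algebraic group $G'=\operatorname{Aut}(\mathfrak L)^\circ$ over $K_0$ becomes $G$ over $K$, and $G'(K_0)$ consists of the elements of $G(K)$ that preserve $\mathfrak L$. These are the elements commuting with $\theta$, since $\theta(a+sc)=a-sc$ for $a,c\in\mathfrak L$. Let $\bar K$ be an algebraic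 closure of $K$. The transporter $X=\{g\in G':g\gamma_1=\gamma\}$ is defined over $K_0$, and $X(\bar K)\neq\varnothing$ by (S3). So $X$ is a torsor under the centralizer $C$ of $\gamma_1$ in $G'$. We show that $C$ is a torus, working over $\bar K$. Let $C_1$ be the smallest algebraic subgroup whose Lie algebra contains $\gamma_1$; it is a torus because $\gamma_1$ lies in the Lie algebra of a maximal torus. If $g$ fixes $\gamma_1$, the centralizer of $g$ is an algebraic subgroup whose Lie algebra contains $\gamma_1$, so it contains $C_1$. Conversely, an element centralizing $C_1$ fixes $\gamma_1$. Hence $C$ is the centralizer of a torus in a connected group, so it is connected; its Lie algebra is a Cartan subalgebra, so it is a maximal torus. By (S5) with $u=s^2$, the torsor $X$ has a $K_0$-point $g$.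

\emph{The subalgebra.} Put $\mathfrak j_\gamma=g\mathfrak j$; then $\gamma=g\gamma_1\in\mathfrak j_\gamma^+$. Let $g'=gs^\nu\in G(K)$, so $g'\gamma'=\gamma$. For $z\in Z^\theta\cap\mathfrak j_\gamma$, the element $z'=g'^{-1}z$ commutes with $\gamma'$ and lies in $\mathfrak g[[s]]$ by \eqref{eq:j}. The vectors $\nabla F_i(\gamma')$ reduce modulo $s$ to the independent vectors $\nabla F_i(e_-)$, so they are part of an $R$-basis of $\mathfrak g[[s]]$; they also form a $K$-basis of $\mathfrak g((s))^{\gamma'}$. Hence $z'=\sum a_i\nabla F_i(\gamma')$ with $a_i\in R$. Applying $g'$ and \eqref{eq:grad} gives $z=\sum a_i\nabla F_i(\gamma)\in D$.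
\end{proof}

From now on we fix a choice of $\mathfrak j_\gamma$ for every lift $\gamma$.

\section{The dimension count}\label{sec:count}

We prove Proposition~\ref{prop:generic}. Fix a nonzero polynomial $f$ on $\mathfrak g_1$. Bases of $\mathfrak g_0$ and $\mathfrak g_1$ give coordinates $x_1,x_2,\dots$ on $\Gamma=e+\prod_{i\ge1}s^i\mathfrak g_{i\bmod 2}$, and every sequence in $\Bbbk$ is a point of $\Gamma$.

\subsection{Choosing one orbit}
The set $\mathcal J$ is not a variety, and $\mathfrak j_\gamma$ depends on $\gamma$ in an uncontrolled way. Each $P$-orbit in $\mathcal J$ is a variety, however, and we show that one orbit contains $\mathfrak j_\gamma$ for a dense set of $\gamma$.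

Each coefficient of the power series $\operatorname{disc}(\gamma)$ is a polynomial in finitely many coordinates. One of them, $f_0$, is nonzero: the polynomial $\operatorname{disc}(e+th_0)$ in $t$ has top coefficient $\operatorname{disc}(h_0)\neq0$, so $\operatorname{disc}(e+s^2h_0)\ne0$. Let $\Gamma^\circ$ be the set of $\gamma=e+sy+\cdots\in\Gamma$ with $f_0(\gamma)\neq0$ and $f(y)\neq0$; it consists of lifts. By Proposition~\ref{prop:countable} and \eqref{eq:Iplus}, $\mathcal J$ consists of countably many $P$-orbits $\mathcal O_1,\mathcal O_2,\dots$. Let $\Gamma_i=\{\gamma\in\Gamma^\circ:\mathfrak j_\gamma\in\mathcal O_i\}$, so that $\Gamma^\circ=\bigcup_i\Gamma_i$.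

For some $i$, the image of $\Gamma_i$ in the affine space $\Gamma/\mathfrak P_M$ is Zariski dense for every $M\ge1$. Otherwise each $\Gamma_i$ lies in the zero set of a nonzero polynomial $f^{(i)}$ in finitely many coordinates, and $\Gamma$ is covered by the zero sets of $f_0$, $f$ and the $f^{(i)}$, contradicting Lemma~\ref{lem:uncountable}(a). Fix such an $i$ and put $\mathcal O=\mathcal O_i$. Fix $M\ge1$ with $\mathfrak P_M\subset\mathfrak a^+\subset\mathfrak a\subset\mathfrak P_{1-M}$ for one $\mathfrak a\in\mathcal O$; since $P$ preserves all $\mathfrak P_j$, this holds for every $\mathfrak a\in\mathcal O$. Let $V=\mathfrak P_{1-M}/\mathfrak P_M$, and denote images in $V$ by a bar.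

\subsection{The truncated group}
Let $\bar P$ be the image of $P$ in $GL(V)$. The image of $G_0$ is a closed connected subgroup with Lie algebra $\operatorname{ad}_V\mathfrak g_0$. The space $\operatorname{ad}_V\mathfrak P_1$ is a Lie algebra of nilpotent endomorphisms, so its exponential is a closed unipotent subgroup, normalized by the image of $G_0$. The product $\bar P$ of the two is a connected algebraic group with Lie algebra $\operatorname{ad}_V\mathfrak P_0$. It preserves the form on $V$. Since $M\ge1$, the quotient $\mathfrak P_0/\mathfrak P_1=\mathfrak g_0$ is a subquotient of $V$, on which $\bar P$ acts through $G_0$; so $\bar P$ acts transitively on $\mathcal B$. The map $\mathfrak a\mapsto\bar{\mathfrak a}$ identifies $\mathcal O$ with a $\bar P$-orbit in a Grassmannian of $V$, a locally closed subvariety.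

For a closed subgroup $Q\subset\bar P$ let $\mathfrak p_Q=\{z\in\mathfrak P_0:\operatorname{ad}_Vz\in\operatorname{Lie}Q\}$. Then, for $\mathfrak a\in\mathcal O$,
\begin{equation}\label{eq:orbit}
\dim Q\mathfrak a=\dim\mathfrak p_Q/(\mathfrak p_Q\cap\mathfrak a).
\end{equation}
Indeed, $\operatorname{ad}_V$ maps $\mathfrak p_Q$ onto $\operatorname{Lie}Q$, and the preimage of the Lie algebra of the stabilizer of $\bar{\mathfrak a}$ is $\{z\in\mathfrak p_Q:[z,\mathfrak a]\subset\mathfrak a\}$, which is $\mathfrak p_Q\cap\mathfrak a$ by Lemma~\ref{lem:normalizer}. For the stabilizer $I_{\mathfrak b}\subset\bar P$ of $\mathfrak b\in\mathcal B$ we have $\mathfrak p_{I_{\mathfrak b}}=\{z\in\mathfrak P_0:[z(0),\mathfrak b]\subset\mathfrak b\}=\mathfrak i_{\mathfrak b}$.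

\subsection{The incidence variety and the upper bound}
Let $U=(O_e+\mathfrak P_1)/\mathfrak P_M\subset V$. It is $\bar P$-stable, locally closed and isomorphic to $O_e\times\mathfrak P_1/\mathfrak P_M$, hence irreducible of dimension $\dim O_e+\dim\mathfrak P_1/\mathfrak P_M$. For $u\in U$ let $u(0)\in O_e$ be the constant term. Define
\[
S=\{(u,\mathfrak b,\mathfrak a)\in U\times\mathcal B\times\mathcal O:\ u(0)\in\mathfrak b,\ u\in\overline{\mathfrak a^+}\}.
\]
Since $\overline{\mathfrak a^+}$ is the orthogonal of $\bar{\mathfrak a}$ in $V$, both conditions are closed and $\bar P$-invariant.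

The $\bar P$-orbits on $\mathcal B\times\mathcal O$ correspond to the $I_{\mathfrak b_0}$-orbits on $\mathcal O$. By \eqref{eq:Iplus}, $I_{\mathfrak b_0}$ contains the image of $I^+$, so there are countably many orbits by Proposition~\ref{prop:countable}. Let $\Omega$ be the orbit of $(\mathfrak b,\mathfrak a)$ and $a=\dim\mathfrak i_{\mathfrak b}/(\mathfrak i_{\mathfrak b}\cap\mathfrak a)$. By \eqref{eq:orbit}, $\dim\Omega=\dim\mathcal B+\dim I_{\mathfrak b}\mathfrak a=\dim\mathfrak n_0+a$. If $(u,\mathfrak b,\mathfrak a)\in S$, then $u(0)\in\mathfrak b$ is nilpotent, so $u(0)\in\mathfrak n_{\mathfrak b}$ by Section~\ref{sec:model}. Thus the fiber of $S$ over $(\mathfrak b,\mathfrak a)$ lies in $(\mathfrak i_{\mathfrak b}^+\cap\mathfrak a^+)/\mathfrak P_M$, which has dimension $\dim\mathfrak n_0+\dim\mathfrak P_1/\mathfrak P_M-a$ by Lemma~\ref{lem:duality}. The fibers over the other points of $\Omega$ are translates of this one. So the preimage $S_\Omega$ of $\Omega$ is a locally closed subset of dimension at most $2\dim\mathfrak n_0+\dim\mathfrak P_1/\mathfrak P_M$.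 An irreducible component $X$ of $S$ is the countable union of the closures of the sets $X\cap S_\Omega$, and one of them is $X$ by Lemma~\ref{lem:uncountable}(b). Hence
\begin{equation}\label{eq:upper}
\dim S-\dim U\le2\dim\mathfrak n_0-\dim O_e=\dim\mathfrak g_0^e-\operatorname{rk}\mathfrak g_0 .
\end{equation}

\subsection{The fibers over $U$}
Let $\pi\colon S\to U$ be the projection and let $\gamma\in\Gamma_i$. Then $\pi^{-1}(\bar\gamma)=\mathcal B_e\times Y$ with $Y=\{\mathfrak a\in\mathcal O:\bar\gamma\in\overline{\mathfrak a^+}\}$, and $\mathfrak j_\gamma\in Y$. The stabilizer $Q\subset\bar P$ of the vector $\bar\gamma$ acts on $Y$, and $\mathfrak p_Q=\{z\in\mathfrak P_0:[z,\gamma]\in\mathfrak P_M\}$ contains $Z^\theta$. By \eqref{eq:orbit} and Proposition~\ref{prop:kostant},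
\begin{equation}\label{eq:lower}
\dim Y\ge\dim\mathfrak p_Q/(\mathfrak p_Q\cap\mathfrak j_\gamma)\ge\dim Z^\theta/(Z^\theta\cap\mathfrak j_\gamma)\ge\dim Z^\theta/D^\theta=\delta_+(\gamma).
\end{equation}

Fibers over special points may be large, so we must place some $\bar\gamma$ in general position. There is a nonempty open $U'\subset U$ such that every nonempty fiber of $\pi$ over $U'$ has dimension at most $\dim S-\dim U$: for each irreducible component $X$ of $S$, remove from $U$ the closure of $\pi(X)$ if $X$ does not dominate $U$, and otherwise restrict to the open set over which the fibers of $X$ have dimension $\dim X-\dim U$. The closure of $G_0\overline{\Gamma_i}$ in $U$ is $G_0$-stable, and it contains $(e+\mathfrak P_1)/\mathfrak P_M$ by the choice of $i$. So it equals $U$, and there are $g\in G_0$ and $\gamma\in\Gamma_i$ with $g\bar\gamma\in U'$. The fibers over $\bar\gamma$ and $g\bar\gamma$ are isomorphic, so \eqref{eq:upper} and \eqref{eq:lower} give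
\[
\dim\mathcal B_e+\delta_+(\gamma)\le\dim\mathfrak g_0^e-\operatorname{rk}\mathfrak g_0 .
\]

It remains to apply (S4). Write $e=c+e_s+e_n$, where $c$ is central in $\mathfrak g_0$ and $e_s+e_n$ is the Jordan decomposition of the component of $e$ in $[\mathfrak g_0,\mathfrak g_0]$. Then $c+e_s$ is semisimple in $\mathfrak g$, $e_n$ is nilpotent and they commute, so $c+e_s=0$. As $c$ and $e_s$ lie in complementary ideals, both vanish, and $e$ is a nilpotent element of $[\mathfrak g_0,\mathfrak g_0]$. By (S4), $\delta_+(\gamma)\le\frac12(\dim\mathfrak g_0^e-\operatorname{rk}\mathfrak g_0)$. Since $\gamma\in\Gamma^\circ$, it is a lift with $f(y)\ne0$. This proves Proposition~\ref{prop:generic}, and with it Corollary~\ref{cor:W} and part (1) of Theorem~\ref{thm:main}. \qed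

\section{Equality, commutativity and the index}\label{sec:rest}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
\emph{The case of equality.} Here $\mathfrak g$ is reductive. If $e\neq0$, then $m(e)<\operatorname{rk}\mathfrak g$ by part (1). Let $e=0$. The sum of the Killing form of $[\mathfrak g,\mathfrak g]$ and a nondegenerate $\sigma$-invariant form on the center identifies the $G_0$-modules $\mathfrak g_1$ and $\mathfrak g_1^*$. By (S6), $m(0)=\dim\mathfrak c$ for any Cartan subspace $\mathfrak c\subset\mathfrak g_1$. A commutative subspace of semisimple elements lies in a Cartan subalgebra of $\mathfrak g$, so $m(0)=\operatorname{rk}\mathfrak g$ implies that $\mathfrak c$ is a Cartan subalgebra. Conversely, a Cartan subalgebra contained in $\mathfrak g_1$ is a Cartan subspace, and then $m(0)=\operatorname{rk}\mathfrak g$.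

\emph{Sharpness for $e\ne0$.} Let $r\ge2$, $\mathfrak g=\mathfrak{sl}_3\oplus\mathfrak{sl}_2^{\,r-2}$ and $\sigma(x)=-x^T$ on each factor, so $\operatorname{rk}\mathfrak g=r$. Let $e$ have component $0$ in each $\mathfrak{sl}_2$, and component $e_1=E_{12}-E_{21}+\sqrt{-1}\,(E_{23}-E_{32})\in\mathfrak{so}_3$ in $\mathfrak{sl}_3$. The characteristic polynomial of $e_1$ is $t(t^2+1-1)=t^3$ and its rank is $2$, so $e_1$ is a single Jordan block. Its centralizer in $\mathfrak{sl}_3$ is the commutative algebra $\langle e_1,e_1^2\rangle$; here $e_1$ is even, and $e_1^2$ is symmetric, hence odd. So $\mathfrak{sl}_3$ contributes $1$ to $m(e)$. In each $\mathfrak{sl}_2$ the odd part contains the diagonal Cartan subalgebra, so it contributes $1$ by the case $e=0$. By additivity, $m(e)=r-1$.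

\emph{Regular $e$.} By Section~\ref{ss:reductions} we may take $\mathfrak g$ semisimple and nonzero. By (S2) the vectors $\nabla F_i(e)$ form a basis of $\mathfrak g^e$, and $\sigma\nabla F_i(e)=\varepsilon_i\nabla F_i(e)$ by \eqref{eq:grad}. The polynomial map $x\mapsto[\nabla F_i(x),\nabla F_j(x)]$ vanishes at regular semisimple $x$, where both gradients lie in the Cartan subalgebra $\mathfrak g^x$, hence everywhere. So $\mathfrak g^e$ is commutative, all $\beta_\xi$ vanish, and $m(e)=\dim\mathfrak g_1^e=l-\dim\mathfrak g_0^e$. The gradients at $e$ of $\sigma$-invariant elements of $\Bbbk[\mathfrak g]^G$ lie in $\mathfrak g_0^e$ by \eqref{eq:grad}, and they include the basis $\{\nabla F_i(e):\varepsilon_i=1\}$ of $\mathfrak g_0^e$. So $d_0(e)=\dim\mathfrak g_0^e=l-m(e)$.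
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
By Section~\ref{ss:reductions} we may adopt the standing assumptions. Let $\Xi\subset(\mathfrak g_1^e)^*$ be the dense open set where $\operatorname{rank}\beta_\xi$ is maximal. On $\Xi$ the kernel $\mathfrak q_1(\xi)$ has constant dimension $m(e)$, so $\xi\mapsto\mathfrak q_1(\xi)$ is a morphism to the Grassmannian of $m(e)$-dimensional subspaces of $\mathfrak g_1^e$. Commutative subspaces form a closed subset of this Grassmannian, so the set of $\xi\in\Xi$ with $\mathfrak q_1(\xi)$ commutative is closed in $\Xi$. By Corollary~\ref{cor:W}, for a dense set of $y\in\mathfrak g_1$ we have $\xi_y\in\Xi$ and $\mathfrak q_1(y)=W_1$, which is commutative. A surjective linear map sends dense sets to dense sets, so these $\xi_y$ are dense in $\Xi$, and the closed set is all of $\Xi$.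
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(4)]
We have $\mathfrak g_0^e=\{(a,a):a\in\mathfrak h^{e'}\}$, $\mathfrak g_1^e=\{(x,-x):x\in\mathfrak h^{e'}\}$ and $[(a,a),(x,-x)]=([a,x],-[a,x])$. So $\beta_\xi$ becomes the form $(a,x)\mapsto\xi([a,x])$ on $\mathfrak h^{e'}$, and \eqref{eq:m} gives $m(e)=\operatorname{ind}\mathfrak h^{e'}$. By Section~\ref{ss:reductions} we may take $\mathfrak h\neq0$ semisimple and $\Bbbk$ uncountable. A $\theta$-fixed element of $\mathfrak g((s))$ has the form $\gamma=(\gamma_1(s),\gamma_1(-s))$. For a lift $\gamma$ this gives $Z=Z_1\oplus Z_2$, where $Z_1=\mathfrak h((s))^{\gamma_1}\cap\mathfrak h[[s]]$ has rank $\operatorname{rk}\mathfrak h$ and $Z_2=\{z(-s):z\in Z_1\}$. Both lattices have the same reduction $W'\subset\mathfrak h$ modulo $s$, so $W=W'\oplus W'$ with $\dim W'=\operatorname{rk}\mathfrak h$. Since $\sigma$ swaps the summands, $W_1=\{(x,-x):x\in W'\}$ and $w_1=\operatorname{rk}\mathfrak h$. Corollary~\ref{cor:W} gives $m(e)=w_1=\operatorname{rk}\mathfrak h$.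
\end{proof}

\begin{thebibliography}{9}

\bibitem{Pan}
Dmitri I. Panyushev,
\emph{Commuting involutions of Lie algebras, commuting varieties, and simple Jordan algebras},
arXiv:1210.3785 (2012).

\bibitem{Serre}
Serre,
\emph{Cohomologie galoisienne}.

\end{thebibliography}
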